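\title{Locally convex spaces are not determined by their homeomorphism groups}

\begin{abstract}
We show that an isomorphism between the homeomorphism groups of two real Hausdorff locally convex spaces need not be induced by a homeomorphism of the spaces, which answers a question of Fonf and Rubin in the negative. For every regular uncountable cardinal $\kappa$ we construct two dense linear subspaces of $\ell_2^{\kappa}$ that are not homeomorphic and have isomorphic homeomorphism groups. We also show that every isomorphism that is not induced by a homeomorphism arises from a Hausdorff space in which the two spaces sit as complementary dense subsets, and that this cannot happen when one of the two spaces is metrizable.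
\end{abstract}

\section{Introduction}\label{sec:intro}

For a topological space $X$ let $H(X)$ be the group of all homeomorphisms of $X$ onto itself. A homeomorphism $\tau\colon X\to Y$ gives the group isomorphism $g\mapsto \tau g\tau^{-1}$ from $H(X)$ to $H(Y)$, which we call the isomorphism \emph{induced} by $\tau$. The reconstruction problem asks for the converse: how much of $X$ is remembered by the abstract group $H(X)$?

A \emph{space-group pair} is a pair $\langle X,G\rangle$ with $X$ a topological space and $G$ a subgroup of $H(X)$. A class $K$ of space-group pairs is \emph{faithful} if for all $\langle X,G\rangle,\langle Y,G'\rangle\in K$ and every group isomorphism $\varphi\colon G\to G'$ there is a homeomorphism $\tau\colon X\to Y$ with $\varphi(g)=\tau g\tau^{-1}$ for all $g\in G$. For a class of pairs $\langle X,H(X)\rangle$, faithfulness contains two assertions: spaces with isomorphic groups are homeomorphic, and (take $X=Y$) every automorphism of $H(X)$ is inner.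

A space with few homeomorphisms cannot be recovered from them: the one-point space and the two-point space with exactly one open point both have trivial group. Locally convex spaces lie at the other extreme. Throughout, \emph{locally convex space}, or LCS, means a real Hausdorff locally convex topological vector space. Translations act transitively on an LCS, and every point of a nonzero LCS can be moved by a homeomorphism that is the identity outside a prescribed neighborhood of the point (Lemma~\ref{lem:move}). The following question comes from Fonf and Rubin~\cite{FR}.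

\begin{quote}
Is the class $\{\langle X,H(X)\rangle : X \text{ is a locally convex space}\}$ faithful?
\end{quote}

The natural guess is yes. A theorem of Rubin, recalled in Section~\ref{sec:dichotomy}, shows that for a nonzero LCS the group $H(X)$ determines the Boolean algebra of regular open subsets of $X$ together with the action of $H(X)$ on it. What remains is to recover the points, and for metrizable spaces this can be done (Theorem~\ref{thm:D} below). In general it cannot. We work in ZFC. Let $E=\ell_2$ with its norm topology, and give $E^\kappa$ the product topology.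

\begin{theorem}\label{thm:A}
There are dense linear subspaces $X,X_0$ of $E^{\omega_1}$ and a group isomorphism $\Phi\colon H(X)\to H(X_0)$ that is not of the form $g\mapsto\tau g\tau^{-1}$ for any homeomorphism $\tau\colon X\to X_0$. Hence the class $\{\langle X,H(X)\rangle: X\text{ an LCS}\}$ is not faithful.
\end{theorem}

\begin{theorem}\label{thm:B}
For every regular uncountable cardinal $\kappa$ there are dense linear subspaces $X,X_0$ of $E^{\kappa}$ with $H(X)\cong H(X_0)$ such that $X$ and $X_0$ are not homeomorphic.
\end{theorem}

The case $\kappa=\omega_1$ of Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} first, because its direct proof is shorter and exhibits the mechanism, and this mechanism turns out to be the only possible one. For maps $g\colon X\to X$ and $m\colon Y\to Y$ let $g\sqcup m$ be the map of the disjoint union $X\sqcup Y$ that equals $g$ on $X$ and $m$ on $Y$.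

\begin{theorem}\label{thm:C}
Let $X,Y\neq\{0\}$ be LCS and let $\varphi\colon H(X)\to H(Y)$ be an isomorphism. Exactly one of the following holds.
\begin{itemize}
\item[(a)] $\varphi(g)=\tau g\tau^{-1}$ for a (unique) homeomorphism $\tau\colon X\to Y$.
\item[(b)] There is a Hausdorff space $Z=X\sqcup Y$, with $X,Y$ disjoint dense subspaces carrying their given topologies, such that for every $g\in H(X)$ the map $g\sqcup\varphi(g)$ is a homeomorphism of $Z$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:D}
If $X$ is a metrizable LCS and $Y$ is an arbitrary LCS, then every isomorphism $H(X)\to H(Y)$ is induced by a homeomorphism $X\to Y$.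
\end{theorem}

\begin{corollary}\label{cor:range}
For an infinite cardinal $\lambda$, the class of pairs $\langle X,H(X)\rangle$, where $X$ is an LCS with a neighborhood base at $0$ of size at most $\lambda$, is faithful if and only if $\lambda=\aleph_0$.
\end{corollary}

Section~\ref{sec:halves} describes how a space split into two dense parts produces an isomorphism of type (b). This requires that homeomorphisms of each part extend to the whole space, which holds for suitable subsets of uncountable products (Section~\ref{sec:extension}), and that both parts be homeomorphic to vector spaces, for which we construct homeomorphisms of $\ell_2$ that exchange small and large vectors (Section~\ref{sec:inversion}). Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Sections~\ref{sec:spaces} and~\ref{sec:diagonal}; they use only textbook facts, among them Solovay's splitting theorem for the case $\kappa>\omega_1$ of Theorem~\ref{thm:B}. Theorems~\ref{thm:C} and~\ref{thm:D} are proved in Sections~\ref{sec:dichotomy} and~\ref{sec:metrizable} and rest on Rubin's theorem.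

We use the following standard facts on an LCS $X$. For a continuous seminorm $p$ and $u\in X$ put $B_p(u)=\{v\in X:p(v-u)<1\}$. The sets $B_p(u)$, with $p$ ranging over the continuous seminorms, form a neighborhood base at $u$. If $X\ne\{0\}$, then $X$ has no isolated points. If $X$ has a countable neighborhood base at $0$, then $X$ is metrizable, and a metrizable $X$ has a translation-invariant compatible metric. If $X$ is finite-dimensional, it is linearly homeomorphic to some $\mathbb R^n$.

\section{Complementary dense subspaces}\label{sec:halves}

\subsection*{Small moves}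
All four proofs need homeomorphisms that move a given point and fix everything outside a given neighborhood of it. On the line one takes $m(v)=v+c\max(0,1-|v|)$. This map is piecewise linear with slopes $1$ and $1\pm c$, so it is a homeomorphism exactly when $|c|<1$. The same formula works in any LCS, with monotonicity replaced by the contraction principle.

\begin{lemma}\label{lem:move}
Let $Y$ be an LCS, $u\in Y$, $p$ a continuous seminorm on $Y$, and $c\in Y$ with $p(c)<1$. There is $m\in H(Y)$ that is the identity off $B_p(u)$ and satisfies $m(u)=u+c$.
\end{lemma}

\begin{proof}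
Put $s(v)=\max(0,1-p(v-u))$ and $m(v)=v+s(v)c$. Then $|s(v)-s(v')|\le p(v-v')$, the map $m$ is continuous, $m(u)=u+c$, and $m(v)=v$ when $p(v-u)\ge1$. Fix $w\in Y$. A vector $v$ satisfies $m(v)=w$ if and only if $v=w-\lambda c$ with $\lambda=s(w-\lambda c)$. The map $\lambda\mapsto s(w-\lambda c)$ of $\mathbb R$ to itself is Lipschitz with constant $p(c)<1$, so it has a unique fixed point $\lambda(w)$. Hence $m$ is bijective and $m^{-1}(w)=w-\lambda(w)c$. From
\[
|\lambda(w)-\lambda(w')|=|s(w-\lambda(w)c)-s(w'-\lambda(w')c)|\le p(w-w')+p(c)\,|\lambda(w)-\lambda(w')|
\]
we get $|\lambda(w)-\lambda(w')|\le p(w-w')/(1-p(c))$, so $m^{-1}$ is continuous.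
\end{proof}

\begin{definition}
A topological space $Y$ \emph{has small moves} if for every $y\in Y$ and every neighborhood $V$ of $y$ there is $m\in H(Y)$ that is the identity off $V$ and satisfies $m(y)\ne y$.
\end{definition}

This is a topological property. Every LCS $Y\ne\{0\}$ has it: choose $p$ with $B_p(y)\subseteq V$, and let $c$ in Lemma~\ref{lem:move} be a small nonzero multiple of a nonzero vector.

\subsection*{Isomorphisms from a splitting}
An isomorphism induced by $\tau$ sends homeomorphisms fixing $x$ to homeomorphisms fixing $\tau(x)$. The next lemma says that an isomorphism as in Theorem~\ref{thm:C}(b) sends the stabilizer of a point to a group without fixed points.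

\begin{lemma}\label{lem:exclude}
Let a nonempty Hausdorff space $Z$ be the union of disjoint dense subspaces $X$ and $Y$, where $Y$ has small moves. Let $\varphi\colon H(X)\to H(Y)$ be an isomorphism such that $g\sqcup\varphi(g)\in H(Z)$ for all $g\in H(X)$. Then for all $x\in X$ and $y\in Y$ there is $g\in H(X)$ with $g(x)=x$ and $\varphi(g)(y)\ne y$. Consequently $\varphi$ is not induced by a homeomorphism $X\to Y$.
\end{lemma}

\begin{proof}
Let $O_x\ni x$ and $O_y\ni y$ be disjoint open subsets of $Z$. Choose $m\in H(Y)$ that is the identity off $O_y\cap Y$ with $m(y)\ne y$, and let $g=\varphi^{-1}(m)$. The homeomorphism $g\sqcup m$ of $Z$ is the identity on $O_x\cap Y$. This set is dense in $O_x$ because $Y$ is dense in $Z$, and the fixed point set of a continuous self-map of a Hausdorff space is closed. So $g\sqcup m$ is the identity on $O_x$, and $g(x)=x$. If $\varphi$ were induced by $\tau$, then for $y=\tau(x)$ we would get $m(y)=\tau g\tau^{-1}(y)=\tau(x)=y$.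
\end{proof}

\begin{proposition}\label{prop:split}
Let a nonempty Hausdorff space $Z$ be the union of disjoint dense subspaces $X$ and $Y$. Suppose that every $g\in H(X)$ and every $g\in H(Y)$ extends to some $\hat g\in H(Z)$. Then $\varphi(g)=\hat g|_Y$ defines an isomorphism $\varphi\colon H(X)\to H(Y)$. If $Y$ has small moves, then $\varphi$ is not induced by a homeomorphism $X\to Y$.
\end{proposition}

\begin{proof}
A bijection of $Z$ maps $X$ onto $X$ if and only if it maps $Y=Z\setminus X$ onto $Y$. So the group $\Gamma=\{G\in H(Z):G(X)=X\}$ equals $\{G\in H(Z):G(Y)=Y\}$, and restriction gives homomorphisms $\Gamma\to H(X)$ and $\Gamma\to H(Y)$. They are onto by the extension hypothesis, and injective because $X$ and $Y$ are dense and $Z$ is Hausdorff. The map $\varphi$ is the inverse of the first followed by the second. Since $g\sqcup\varphi(g)=\hat g\in H(Z)$, the last claim is Lemma~\ref{lem:exclude}.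
\end{proof}

\begin{example}\label{ex:Q}
Let $Z=\mathbb R$, $X=\mathbb Q$, $Y=\mathbb R\setminus\mathbb Q$, and let $\Gamma$ be the group of homeomorphisms of $\mathbb R$ preserving $\mathbb Q$. Both restriction maps are injective on $\Gamma$, so $\langle X,\Gamma|_X\rangle$ and $\langle Y,\Gamma|_Y\rangle$ are space-group pairs with isomorphic groups, while $X$ is countable and $Y$ is not. But $\Gamma|_X$ is not all of $H(\mathbb Q)$. The map that exchanges $\mathbb Q\cap(\sqrt2,\sqrt2+1)$ and $\mathbb Q\cap(\sqrt2+1,\sqrt2+2)$ by the translations $\pm1$ and fixes all other rationals is a homeomorphism of $\mathbb Q$, and it has different one-sided limits at $\sqrt2$. A homeomorphism of $X$ may tear $X$ apart along the missing points of $Z$, and the first task is to find splittings where no such tearing is possible.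
\end{example}

\section{Full subsets of uncountable products}\label{sec:extension}

Let $M$ be a nonempty separable metrizable space, $I$ a nonempty set, and $L=M^I$. For $C\subseteq I$ let $\pi_C\colon L\to M^C$, $\pi_C(z)=z|_C$, be the projection. A \emph{basic open set} is a nonempty product $W=\prod_{\alpha}W_\alpha$ of open sets with $W_\alpha=M$ outside a finite set $F$, a \emph{support} of $W$; whether $z\in W$ depends only on $z|_F$.

We shall see that a continuous map from a suitable subset $D\subseteq L$ to $M$ depends on countably many coordinates. If $D$ cannot be told apart from $L$ by looking at countably many coordinates, such a map does not detect the points missing from $D$. This motivates the following definition.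

\begin{definition}
A set $D\subseteq L$ is \emph{full} if for every $z\in L$ and every countable $C\subseteq I$ there is $d\in D$ with $d|_C=z|_C$.
\end{definition}

A full set is dense, since a point that agrees with some $z\in W$ on a support of $W$ lies in $W$. If $I$ is countable, the only full set is $L$.

\begin{lemma}\label{lem:factor}
Let $D\subseteq L$ be full, $T$ a separable metrizable space, and $f\colon D\to T$ continuous. There are a countable $C\subseteq I$ and a continuous $f_C\colon M^C\to T$ with $f=f_C\circ\pi_C|_D$. In particular, $f$ extends to the continuous map $f_C\circ\pi_C$ on $L$.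
\end{lemma}

\begin{proof}
A product of separable spaces is ccc, that is, every family of pairwise disjoint nonempty open sets in it is countable \cite[2.3.18]{Eng}. We use this to approximate the preimages of a countable base by sets that depend on countably many coordinates.

\emph{The set $C$.} Let $\{T_n\}$ be a countable base of $T$. For each $n$ choose, by Zorn's lemma, a maximal family $\mathcal W_n$ of basic open sets $W$ such that $W\cap D\subseteq f^{-1}(T_n)$ and the sets $W\cap D$, $W\in\mathcal W_n$, are pairwise disjoint. As $D$ is dense, an open set that misses $D$ is empty, so the members of $\mathcal W_n$ are themselves pairwise disjoint and $\mathcal W_n$ is countable. Let $O_n=\bigcup\mathcal W_n$. Then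
\begin{equation}\label{eq:sandwich}
O_n\cap D\subseteq f^{-1}(T_n)\subseteq\overline{O_n}.
\end{equation}
For the second inclusion, a point $d\in f^{-1}(T_n)$ outside $\overline{O_n}$ would have a basic open neighborhood $W$ disjoint from $O_n$ with $W\cap D\subseteq f^{-1}(T_n)$, and $W$ could be added to $\mathcal W_n$. Let $C$ be a nonempty countable set containing a support of every member of every $\mathcal W_n$. Then $O_n=\pi_C^{-1}(O_n')$ for some $O_n'\subseteq M^C$, that is, $O_n=O_n'\times M^{I\setminus C}$, and $\overline{O_n}=\overline{O_n'}\times M^{I\setminus C}$. So membership in $\overline{O_n}$ depends only on the coordinates in $C$.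

\emph{$f$ factors through $\pi_C$.} Let $d,d'\in D$ with $d|_C=d'|_C$, and suppose $f(d)\ne f(d')$. Take disjoint $T_n\ni f(d)$ and $T_m\ni f(d')$. By \eqref{eq:sandwich}, $d\in\overline{O_n}$, hence $d'\in\overline{O_n}$. Let $W'\ni d'$ be open in $L$ with $W'\cap D\subseteq f^{-1}(T_m)$. The open set $W'\cap O_n$ is nonempty, so it contains some $d''\in D$, and $f(d'')\in T_m\cap T_n=\emptyset$, a contradiction. Thus $f=f_C\circ\pi_C|_D$ for a map $f_C$ defined on $\pi_C(D)$, and $\pi_C(D)=M^C$ because $D$ is full.

\emph{$f_C$ is continuous.} Let $p=\pi_C(d)$ with $d\in D$ and $f_C(p)=f(d)\in T_n$. Choose a basic open $W\ni d$ with support $F$ and $W\cap D\subseteq f^{-1}(T_n)$. The set $\pi_C(W)$ is an open neighborhood of $p$. For $q=\pi_C(w)$ with $w\in W$, fullness gives $d'\in D$ agreeing with $w$ on $C\cup F$. Then $d'\in W$ and $\pi_C(d')=q$, so $f_C(q)=f(d')\in T_n$.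
\end{proof}

Density of $D$ suffices for the factorization. Fullness is what makes $f_C$ defined and continuous on all of $M^C$; for a merely dense $D$ the lemma already fails when $I$ is one point, as Example~\ref{ex:Q} shows.

\begin{corollary}\label{cor:extend}
If $D,D'\subseteq L$ are full, every homeomorphism $g\colon D\to D'$ extends uniquely to some $\hat g\in H(L)$.
\end{corollary}

\begin{proof}
Applying Lemma~\ref{lem:factor} with $T=M$ to every coordinate of $g$ and of $g^{-1}$ gives continuous maps $G,G'\colon L\to L$ extending $g$ and $g^{-1}$. The map $G'G$ is the identity on the dense set $D$, and $GG'$ is the identity on the dense set $D'$. As $L$ is Hausdorff, $G'=G^{-1}$, and the extension is unique.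
\end{proof}

It remains to split $L$ into two full sets, each with an algebraic structure. Ultrafilters do this. An \emph{ultrafilter} $\mathcal U$ on $I$ is a family of nonempty subsets of $I$, closed under supersets and finite intersections, that contains $A$ or $I\setminus A$ for every $A\subseteq I$. Every family of subsets of $I$ whose finite subfamilies have nonempty intersection is contained in an ultrafilter. We say that a property holds for \emph{almost all} $\alpha$ if the set of $\alpha$ having it belongs to $\mathcal U$. Finitely many properties that hold for almost all $\alpha$ hold simultaneously for almost all $\alpha$, and of a property and its negation exactly one holds for almost all $\alpha$.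

\begin{example}\label{ex:two}
Here is the proof of Theorem~\ref{thm:A} with the two-element group in place of $\ell_2$. Let $M=\mathbb Z/2=\{0,1\}$, $L=M^{\omega_1}$, and let $\mathcal U$ be an ultrafilter on $\omega_1$ containing the complements of all countable sets. Put
\[
X=\{z: z_\alpha=0\text{ for almost all }\alpha\},\qquad Y=L\setminus X=\{z:z_\alpha=1\text{ for almost all }\alpha\}.
\]
Both sets are full: given $z$ and a countable $C$, keep $z$ on $C$ and put $0$, respectively $1$, elsewhere. The space $Y$ has small moves: given $y$ and the clopen neighborhood $V=\{z\in Y:z|_F=y|_F\}$ with $F$ finite, pick $\beta\notin F$ and let $m$ change the coordinate $\beta$ on $V$ and be the identity off $V$. By Corollary~\ref{cor:extend} and Proposition~\ref{prop:split}, $\varphi(g)=\hat g|_Y$ is an isomorphism $H(X)\to H(Y)$ not induced by a homeomorphism. Finally, the translation $h(z)=z+\mathbf 1$ by the constant function $\mathbf 1$ maps $Y$ onto $X$. So $\Phi(g)=h\varphi(g)h^{-1}$ is an automorphism of the homeomorphism group of the topological group $X$, and it is not inner: if $\Phi$ were induced by $\tau$, then $\varphi$ would be induced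 by $h^{-1}\tau$.
\end{example}

In this example $X$ is a subgroup of index two, and its complement is a translate of it. A proper linear subspace of a real vector space has infinitely many cosets, so this step has no direct analogue. We shall instead let $X$ consist of the points of $E^\kappa$ that are bounded along $\mathcal U$. The complement consists of the points that tend to infinity along $\mathcal U$, and an inversion should carry it to the set of points tending to zero along $\mathcal U$, which is again a linear subspace.

\section{Exchanging small and large vectors in $\ell_2$}\label{sec:inversion}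

If $|\cdot|$ is a continuous norm on $E$, the inversion $\iota(v)=|v|^{-2}v$ satisfies $|\iota(v)|=1/|v|$ and $\iota\circ\iota=\mathrm{id}$, but it is a homeomorphism of $E\setminus\{0\}$ only. We repair this by conjugating with a homeomorphism $E\to E\setminus\{0\}$ that is the identity away from the origin. The construction needs a norm that is not complete. Write $\|\cdot\|$ for the Hilbert norm, $e_1,e_2,\dots$ for the unit vectors, and put
\[
|v|=\Bigl(\sum_{i\ge1}4^{-i}v_i^2\Bigr)^{1/2}\qquad(v\in E).
\]
This is a norm with $|v|\le\frac12\|v\|$, so it is continuous, and $|e_j|=2^{-j}$. The topology of $E$ remains that of $\|\cdot\|$; the norm $|\cdot|$ only measures which vectors count as small or large.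

The partial sums $a_j=e_1+\dots+e_j$ form a Cauchy sequence for $|\cdot|$ whose coordinatewise limit $(1,1,\dots)$ is not in $E$. We push each $v\ne0$ along a path through the points $\frac12a_j$, further as $|v|$ gets smaller. The puncture at $0$ is thereby sent to the point $(\frac12,\frac12,\dots)$, which is missing from $E$ anyway.

\begin{lemma}\label{lem:delete}
There is a homeomorphism $q\colon E\to E\setminus\{0\}$ with $q(v)=v$ whenever $|v|\ge1$. It maps $\{|v|<1\}$ onto $\{0<|v|<1\}$.
\end{lemma}

\begin{proof}
Let $a_0=0$. Define $\gamma\colon(0,\infty)\to E$ by $\gamma(t)=0$ for $t\ge1$, $\gamma(2^{-j})=\frac12a_j$ for $j\ge0$, and $\gamma$ affine on each interval $[2^{-j},2^{-j+1}]$, $j\ge1$. Then $\gamma$ is continuous for $\|\cdot\|$. On the interval $[2^{-j},2^{-j+1}]$, of length $2^{-j}$, the path changes by $\frac12e_j$, and $|\frac12e_j|=\frac12 2^{-j}$. Adding over the finitely many intervals between $s$ and $t$ gives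
\begin{equation}\label{eq:lip}
|\gamma(t)-\gamma(s)|\le\tfrac12|t-s|\qquad(s,t>0).
\end{equation}
Define $f\colon E\setminus\{0\}\to E$ by $f(v)=v+\gamma(|v|)$. It is continuous, and $f(v)=v$ if $|v|\ge1$.

To solve $f(v)=w$, consider $g_w(t)=|w-\gamma(t)|$. By \eqref{eq:lip} this function is $\frac12$-Lipschitz on $(0,\infty)$, so it extends to a $\frac12$-Lipschitz map $g_w\colon[0,\infty)\to[0,\infty)$, which has a unique fixed point $t(w)$ by the contraction principle. We claim $g_w(0)>0$, so that $t(w)>0$. Otherwise $|w-\frac12a_j|\to0$, and since $2^{-i}|w_i-\frac12|\le|w-\frac12a_j|$ for $j\ge i$, we would have $w_i=\frac12$ for all $i$, which is impossible for $w\in\ell_2$.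

If $f(v)=w$, then $t=|v|>0$ satisfies $v=w-\gamma(t)$ and so $g_w(t)=|v|=t$; hence $v=w-\gamma(t(w))$. Conversely, $v=w-\gamma(t(w))$ has $|v|=g_w(t(w))=t(w)>0$, so $v\neq0$ and $f(v)=w$. Thus $f$ is bijective with $f^{-1}(w)=w-\gamma(t(w))$. By \eqref{eq:lip},
\[
|t(w)-t(w')|=\bigl|\,|w-\gamma(t(w))|-|w'-\gamma(t(w'))|\,\bigr|\le|w-w'|+\tfrac12|t(w)-t(w')|,
\]
so $|t(w)-t(w')|\le2|w-w'|\le\|w-w'\|$. Hence $t(\cdot)$ and $f^{-1}$ are continuous. Put $q=f^{-1}$. As $q$ is a bijection $E\to E\setminus\{0\}$ fixing $\{|v|\ge1\}$ pointwise, it maps the rest of $E$ onto the rest of $E\setminus\{0\}$.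
\end{proof}

The repaired inversion is exact only outside the region where $q$ acts. Rescaling makes this region as small as we like.

\begin{lemma}\label{lem:invert}
For every integer $n\ge1$ there is $h_n\in H(E)$ such that for all integers $1\le k\le n$ and all $v\in E$,
\begin{equation}\label{eq:swap}
|v|>k\iff|h_n(v)|<1/k .
\end{equation}
\end{lemma}

\begin{proof}
Let $q_n(v)=\frac1nq(nv)$. This is a homeomorphism $E\to E\setminus\{0\}$ that is the identity on $\{|v|\ge\frac1n\}$ and maps $\{|v|<\frac1n\}$ onto $\{0<|v|<\frac1n\}$. Put $h_n=q_n^{-1}\circ\iota\circ q_n\in H(E)$, and fix $1\le k\le n$.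

If $\frac1n\le|v|\le n$, then $q_n(v)=v$ and $|\iota(v)|=1/|v|\ge\frac1n$, so $h_n(v)=\iota(v)$ and $|h_n(v)|=1/|v|$, which gives \eqref{eq:swap}.

If $|v|>n$, then $q_n(v)=v$ and $0<|\iota(v)|<\frac1n$, so $|h_n(v)|<\frac1n\le\frac1k$. Both sides of \eqref{eq:swap} hold.

If $|v|<\frac1n$, then $0<|q_n(v)|<\frac1n$, so $|\iota q_n(v)|>n$ and $q_n^{-1}$ fixes this point. Thus $|h_n(v)|>n\ge\frac1k$, while $|v|<1\le k$. Both sides of \eqref{eq:swap} fail.
\end{proof}

\begin{remark}
Infinite dimension is needed here. For a norm on $\mathbb R^d$, $d\ge1$, condition \eqref{eq:swap} with $k=1$ asks for a homeomorphism of $\mathbb R^d$ mapping $\{|v|>1\}$, whose closure is not compact, onto $\{|v|<1\}$, whose closure is compact.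
\end{remark}

\section{The spaces $X$ and $X_0$}\label{sec:spaces}

Let $\kappa$ be a regular uncountable cardinal, viewed as the set of ordinals below it; regularity means that every subset of $\kappa$ of size less than $\kappa$ is bounded. A set $C\subseteq\kappa$ is a \emph{club} if it is unbounded and closed, the latter meaning that $C$ contains every limit ordinal $\delta<\kappa$ with $\sup(C\cap\delta)=\delta$. The intersection of two clubs is a club, and the tails $[\delta,\kappa)$ are clubs. A set is \emph{stationary} if it meets every club.

The map $h_n$ satisfies \eqref{eq:swap} only for $k\le n$. We therefore use different maps $h_n$ in different coordinates, with $n$ tending to infinity along the ultrafilter.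

\begin{lemma}\label{lem:ultra}
There are an ultrafilter $\mathcal U$ on $\kappa$ containing all clubs and a function $\nu\colon\kappa\to\{1,2,\dots\}$ such that $\{\alpha:\nu(\alpha)\ge k\}\in\mathcal U$ for all $k$. No countable set belongs to $\mathcal U$.
\end{lemma}

\begin{proof}
A countable subset of $\kappa$ is bounded, so it is disjoint from a tail. This gives the last claim for any $\mathcal U$ containing the clubs.

For $\kappa=\omega_1$ let $\mathcal U$ be any ultrafilter containing the clubs, and fix an injection $r\colon\omega_1\to\{0,1\}^{\mathbb N}$. For each $n\geq 1$ there is $\epsilon_n\in\{0,1\}$ with $B_n=\{\alpha:r(\alpha)_n=\epsilon_n\}\in\mathcal U$. Put $A_1=\omega_1$ and $A_{k+1}=B_1\cap\dots\cap B_k$. These sets decrease and belong to $\mathcal U$, and $A_\infty=\bigcap_kA_k$ has at most one point, so $A_\infty\notin\mathcal U$. Let $\nu(\alpha)=\max\{k:\alpha\in A_k\}$ for $\alpha\notin A_\infty$ and $\nu=1$ on $A_\infty$. Then $\{\nu\ge k\}\supseteq A_k\setminus A_\infty\in\mathcal U$.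

For general $\kappa$, Solovay's splitting theorem \cite[Theorem~8.10]{Jech} provides pairwise disjoint stationary sets $S_2,S_3,\dots$. Let $S_1=\kappa\setminus\bigcup_{m\ge2}S_m$ and $\nu=m$ on $S_m$. For a club $C$ and $n\ge1$ the set $C\cap\{\nu>n\}$ contains $C\cap S_{n+1}\neq\emptyset$. Hence finitely many clubs and finitely many sets $\{\nu>n\}$ always have a common point, and all these sets are contained in one ultrafilter.
\end{proof}

Fix such $\mathcal U$ and $\nu$, let $L=E^\kappa$, and define
\begin{align*}
X&=\{z\in L:\text{for some }k\ge1,\ |z_\alpha|\le k\text{ for almost all }\alpha\},\\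
Y&=\{z\in L:\text{for every }k\ge1,\ |z_\alpha|>k\text{ for almost all }\alpha\},\\
X_0&=\{z\in L:\text{for every }k\ge1,\ |z_\alpha|<1/k\text{ for almost all }\alpha\}.
\end{align*}
In words, the limit of $|z_\alpha|$ along $\mathcal U$ is finite on $X$, infinite on $Y$, and zero on $X_0$. Since $\mathcal U$ is an ultrafilter, $|z_\alpha|\le k$ fails to hold for almost all $\alpha$ exactly when $|z_\alpha|>k$ holds for almost all $\alpha$; so $Y=L\setminus X$. Also $X_0\subseteq X$. Let $h\in H(L)$ be the coordinatewise homeomorphism
\[
h(z)_\alpha=h_{\nu(\alpha)}(z_\alpha).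
\]

\begin{lemma}\label{lem:spaces}
$X$ and $X_0$ are linear subspaces of $L$, $h(Y)=X_0$, and $X$, $Y$, $X_0$ are full.
\end{lemma}

\begin{proof}
If $|z_\alpha|\le k$ and $|w_\alpha|\le l$ for almost all $\alpha$, then $|sz_\alpha+tw_\alpha|\le|s|k+|t|l$ for almost all $\alpha$. So $X$ is a linear subspace. If $z,w\in X_0$, $s,t\in\mathbb R$ and $k\ge1$, take an integer $l\geq k(|s|+|t|+1)$; for almost all $\alpha$ we have $|z_\alpha|,|w_\alpha|<1/l$ and hence $|sz_\alpha+tw_\alpha|\le(|s|+|t|)/l<1/k$. So $X_0$ is a linear subspace.

Fix $k\ge1$. For almost all $\alpha$ we have $\nu(\alpha)\ge k$, and for these $\alpha$ condition \eqref{eq:swap} says that $|z_\alpha|>k$ if and only if $|h(z)_\alpha|<1/k$. So $|z_\alpha|>k$ for almost all $\alpha$ if and only if $|h(z)_\alpha|<1/k$ for almost all $\alpha$. As $k$ is arbitrary, $z\in Y$ if and only if $h(z)\in X_0$.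

Given $z\in L$ and a countable $C$, the point equal to $z$ on $C$ and to $0$ off $C$ lies in $X_0$, because $\kappa\setminus C\in\mathcal U$. So $X_0$ and $X\supseteq X_0$ are full. For $Y$, take $d\in X_0$ agreeing with $h(z)$ on $C$; then $h^{-1}(d)\in Y$ agrees with $z$ on $C$, since $h$ acts coordinatewise by bijections.
\end{proof}

As subspaces of the product $L$, both $X$ and $X_0$ are LCS, and they are dense.

\begin{proposition}\label{prop:iso}
For every regular uncountable $\kappa$, the map $\Phi(g)=(h\hat gh^{-1})|_{X_0}$ is an isomorphism $H(X)\to H(X_0)$ that is not induced by a homeomorphism $X\to X_0$.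
\end{proposition}

\begin{proof}
The Hausdorff space $L$ is the union of the disjoint full sets $X$ and $Y$. By Corollary~\ref{cor:extend} homeomorphisms of $X$ and of $Y$ extend to $L$. The space $Y$ is homeomorphic to the nonzero LCS $X_0$ via $h$, so it has small moves. By Proposition~\ref{prop:split}, $\varphi(g)=\hat g|_Y$ is an isomorphism $H(X)\to H(Y)$ not induced by a homeomorphism. The map $\Phi$ is $\varphi$ followed by the isomorphism $H(Y)\to H(X_0)$ induced by $h|_Y$. If $\Phi$ were induced by $\tau\colon X\to X_0$, then $\varphi$ would be induced by $h^{-1}\tau\colon X\to Y$.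
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\kappa=\omega_1$ in Proposition~\ref{prop:iso}.
\end{proof}

\begin{remark}
So far only two properties of $\mathcal U$ were used. That $\mathcal U$ contains no countable set gives fullness. The existence of $\nu$ gives $h(Y)=X_0$, and it is necessary for $Y\neq\emptyset$: a point $z\in Y$ yields such a function, namely $\nu(\alpha)=1+\lfloor|z_\alpha|\rfloor$. That $\mathcal U$ contains the clubs is used in the next section.
\end{remark}

\section{$X$ and $X_0$ are not homeomorphic}\label{sec:diagonal}

In Example~\ref{ex:two} the two groups belong to the same space. To prove Theorem~\ref{thm:B} we show that this does not happen for $X$ and $X_0$. By Corollary~\ref{cor:extend} a homeomorphism $X\to X_0$ extends to $\sigma\in H(L)$ with $\sigma(X)=X_0$, and then, $\sigma$ being a bijection,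
\begin{equation}\label{eq:equiv}
z\in X\iff\sigma(z)\in X_0\qquad(z\in L).
\end{equation}
We construct, for an arbitrary $\sigma\in H(L)$, a point $z$ violating \eqref{eq:equiv}. A point with $|z_\alpha|\cdot|\sigma(z)_\alpha|=1$ for almost all $\alpha$ would do, since then $\sigma(z)$ tends to zero along $\mathcal U$ exactly when $z$ tends to infinity. Such a product cannot always be arranged by an intermediate value argument, but when the argument fails there is an equally good alternative.

\begin{lemma}\label{lem:step}
Let $N$ be a connected space and $a,b\colon N\to[0,\infty)$ continuous functions such that $a$ takes the value $0$ and $b$ takes the value $1$. There is $v\in N$ with $a(v)\le1\le b(v)$ or $a(v)b(v)=1$.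
\end{lemma}

\begin{proof}
Let $a(v_0)=0$ and $b(v_1)=1$. If $a(v_1)\le1$, take $v=v_1$. Otherwise the continuous function $ab$ is $0$ at $v_0$ and greater than $1$ at $v_1$, so it takes the value $1$.
\end{proof}

\begin{lemma}\label{lem:violate}
Let $\sigma\in H(L)$ and $z\in L$. Suppose that for almost all $\alpha$,
\begin{equation}\label{eq:ab}
\text{\rm(a)}\ \ |z_\alpha|\le1\le|\sigma(z)_\alpha|\qquad\text{or}\qquad\text{\rm(b)}\ \ |z_\alpha|\cdot|\sigma(z)_\alpha|=1 .
\end{equation}
Then \eqref{eq:equiv} fails at $z$.
\end{lemma}

\begin{proof}
Since $\mathcal U$ is an ultrafilter, (a) holds for almost all $\alpha$ or (b) holds for almost all $\alpha$. In the first case $z\in X$ and $\sigma(z)\notin X_0$. In the second case, for each $k$ the conditions $|z_\alpha|>k$ and $|\sigma(z)_\alpha|<1/k$ are equivalent for almost all $\alpha$, so $z\in Y$ if and only if $\sigma(z)\in X_0$; that is, $z\in X$ if and only if $\sigma(z)\notin X_0$.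
\end{proof}

When $\sigma$ acts coordinatewise, $\sigma(z)_\alpha=\sigma_\alpha(z_\alpha)$ with $\sigma_\alpha\in H(E)$, the proof is now finished: apply Lemma~\ref{lem:step} with $N=E$, $a(v)=|v|$, $b(v)=|\sigma_\alpha(v)|$, where $b$ takes the value $1$ because $\sigma_\alpha$ is onto, and let $z_\alpha$ be the vector obtained. Then \eqref{eq:ab} holds for all $\alpha$. For general $\sigma$ the choices interact, because $\sigma(z)_\alpha$ depends on other coordinates of $z$. The remedy is that $\sigma$ is block triangular along a club. We then choose $z$ block by block and control one coordinate per block, the first one; these coordinates form the club, which is in $\mathcal U$. An ordinal $\delta$ is identified with the set of smaller ordinals, so $z|_\delta$ is the restriction of $z$ to the coordinates below $\delta$.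

\begin{lemma}\label{lem:club}
For every $\sigma\in H(L)$ there is a club $C\ni0$ such that for all $\delta\in C$ and $z,z'\in L$ with $z|_\delta=z'|_\delta$ we have $\sigma(z)|_\delta=\sigma(z')|_\delta$ and $\sigma^{-1}(z)|_\delta=\sigma^{-1}(z')|_\delta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:factor} with $D=L$, for each $\alpha<\kappa$ there is a countable $J(\alpha)\subseteq\kappa$ such that $\sigma(z)_\alpha$ and $\sigma^{-1}(z)_\alpha$ depend only on $z|_{J(\alpha)}$. Let
\[
C=\{\delta<\kappa:J(\alpha)\subseteq\delta\text{ for all }\alpha<\delta\}.
\]
Every $\delta\in C$ has the stated property, and $0\in C$. If $\delta$ is a limit ordinal with $\sup(C\cap\delta)=\delta$ and $\alpha<\delta$, there is $\delta'\in C$ with $\alpha<\delta'<\delta$, and $J(\alpha)\subseteq\delta'\subseteq\delta$; so $C$ is closed. Given $\beta_0<\kappa$, choose $\beta_0<\beta_1<\cdots<\kappa$ with $J(\alpha)\subseteq\beta_{n+1}$ for all $\alpha<\beta_n$. This is possible since $\bigcup_{\alpha<\beta_n}J(\alpha)$ has size less than $\kappa$ and so is bounded. Then $\sup_n\beta_n<\kappa$ by regularity and uncountability, and $\sup_n\beta_n\in C$. So $C$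 is unbounded.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The spaces $X,X_0$ are dense linear subspaces of $E^\kappa$ with $H(X)\cong H(X_0)$ by Lemma~\ref{lem:spaces} and Proposition~\ref{prop:iso}. Suppose they are homeomorphic, and let $\sigma\in H(L)$ satisfy \eqref{eq:equiv}. Let $C$ be the club of Lemma~\ref{lem:club}. For $\delta\in C$ let $\delta^+$ be the least element of $C$ above $\delta$. The intervals $[\delta,\delta^+)$, $\delta\in C$, partition $\kappa$: for $\alpha<\kappa$ the set $C\cap[0,\alpha]$ is nonempty and has a largest element $\delta$ because $C$ is closed, and $\delta\le\alpha<\delta^+$. In particular each $\delta\in C$ is the union of the intervals $[\eta,\eta^+)$ with $\eta\in C$, $\eta<\delta$. We define $z$ on $[\delta,\delta^+)$ by recursion on $\delta\in C$.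

Suppose $u=z|_\delta$ is defined. Let $N=E^{[\delta,\delta^+)}$, a vector space and hence connected. For $v\in N$ let $(u,v,0)\in L$ be the point equal to $u$ below $\delta$, to $v$ on $[\delta,\delta^+)$ and to $0$ from $\delta^+$ on. Define the continuous map
\[
\chi\colon N\to N,\qquad\chi(v)=\sigma(u,v,0)|_{[\delta,\delta^+)} .
\]
We claim that $\chi$ is onto. Let $w\in N$. Let $y\in L$ agree with $\sigma(u,0,0)$ below $\delta$ and with $w$ on $[\delta,\delta^+)$, and let $x=\sigma^{-1}(y)$. By Lemma~\ref{lem:club} for $\sigma^{-1}$ and $\delta$, the point $x$ agrees below $\delta$ with $\sigma^{-1}\sigma(u,0,0)$, so $x|_\delta=u$. Put $v=x|_{[\delta,\delta^+)}$. Then $(u,v,0)$ and $x$ agree below $\delta^+$, so by Lemma~\ref{lem:club} for $\sigma$ and $\delta^+$ the points $\sigma(u,v,0)$ and $\sigma(x)=y$ agree below $\delta^+$. Hence $\chi(v)=w$.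

The functions $a(v)=|v_\delta|$ and $b(v)=|\chi(v)_\delta|$ are continuous on $N$, $a(0)=0$, and $b$ takes the value $1$ since $\chi$ is onto. Let $z|_{[\delta,\delta^+)}$ be a vector $v$ as in Lemma~\ref{lem:step}.

When $z$ is completely defined, it agrees with $(u,v,0)$ below $\delta^+$, so $\sigma(z)_\delta=\chi(v)_\delta$ by Lemma~\ref{lem:club}; later choices do not undo earlier ones. Thus \eqref{eq:ab} holds for every $\alpha\in C$, and $C\in\mathcal U$. By Lemma~\ref{lem:violate}, \eqref{eq:equiv} fails at $z$, a contradiction.
\end{proof}

\section{The dichotomy}\label{sec:dichotomy}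

\subsection*{Regular open sets and Rubin's theorem}
An open subset $U$ of a space $X$ is \emph{regular} if $U=\operatorname{int}\overline U$. For every open $O$ the sets $\operatorname{int}\overline O$ and $O^\perp=X\setminus\overline O$ are regular open. Ordered by inclusion, the regular open sets form a complete Boolean algebra $\operatorname{Ro}(X)$, in which the meet of $U$ and $U'$ is $U\cap U'$, the complement of $U$ is $U^\perp$, and the join of a family is the interior of the closure of its union. In particular $U\subseteq U'$ if and only if $U\cap U'^\perp=\emptyset$. Each $g\in H(X)$ acts on $\operatorname{Ro}(X)$ by the automorphism $U\mapsto g(U)$.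

This algebra does not distinguish a space from its dense subspaces. If $X$ is dense in $Z$ and $O\subseteq Z$ is open, then $O$ and $O\cap X$ have the same closure in $Z$. So $O\mapsto O\cap X$ commutes with $\perp$, and since the regular open sets are those with $O^{\perp\perp}=O$, this map restricts to an isomorphism $\operatorname{Ro}(Z)\to\operatorname{Ro}(X)$. Two complementary dense subspaces therefore have the same algebra, which is why knowing the algebra leaves room for alternative (b) of Theorem~\ref{thm:C}. (This remark is not used below.)

Let $X\ne\{0\}$ be an LCS. The sets $B_p(u)$ are regular open. Indeed, $\overline{B_p(u)}\subseteq\{v:p(v-u)\le1\}$, and if $v$ is an interior point of this closure, then $u+t(v-u)$ lies in it for some $t>1$, so $p(v-u)\le1/t<1$. Hence the regular open sets form a base of $X$.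

\begin{lemma}\label{lem:fix}
Let $X$ be an LCS, $f\in H(X)$, and $R\subseteq X$ open. Then $f$ is the identity on $R$ if and only if $f(Q)=Q$ for every regular open $Q\subseteq R$.
\end{lemma}

\begin{proof}
One direction is trivial. If $t\in R$ and $f(t)\ne t$, take disjoint open sets $A\ni t$, $B\ni f(t)$ and a regular open $Q$ with $t\in Q\subseteq R\cap A\cap f^{-1}(B)$. Then $f(Q)\subseteq B$ is disjoint from $Q\neq\emptyset$.
\end{proof}

With $R=X$, the lemma shows that $H(X)$ acts faithfully on $\operatorname{Ro}(X)$, so we regard it as a subgroup of $\operatorname{Aut}(\operatorname{Ro}(X))$. A Boolean algebra is \emph{atomless} if it has no minimal nonzero element. The algebra $\operatorname{Ro}(X)$ is atomless: a nonempty open $U$ contains two points $x\ne x'$, and some $B_p(x)\subseteq U$ omits $x'$. A group $G$ of automorphisms of a Boolean algebra $B$ is \emph{locally moving} if for every nonzero $a\in B$ there is $g\in G$, $g\ne\mathrm{id}$, with $g(b)=b$ for all $b$ disjoint from $a$. The group $H(X)$ is locally moving, because $X$ has small moves and a homeomorphism that is the identity off $U$ fixes every regular open set disjoint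 from $U$.

\begin{theorem}[Rubin \cite{Rub89,Rub96}]\label{thm:rubin}
Let $G\le\operatorname{Aut}(B)$ and $G'\le\operatorname{Aut}(B')$ be locally moving groups of automorphisms of complete atomless Boolean algebras, and let $\varphi\colon G\to G'$ be an isomorphism. There is an isomorphism $\eta\colon B\to B'$ with $\varphi(g)=\eta g\eta^{-1}$ for all $g\in G$.
\end{theorem}

For the rest of this section fix LCS $X,Y\ne\{0\}$, an isomorphism $\varphi\colon H(X)\to H(Y)$, and an isomorphism $\eta\colon\operatorname{Ro}(X)\to\operatorname{Ro}(Y)$ with
\begin{equation}\label{eq:eta}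
\eta(g(U))=\varphi(g)(\eta(U))\qquad(g\in H(X),\ U\in\operatorname{Ro}(X)),
\end{equation}
as given by Theorem~\ref{thm:rubin}. The map $\eta$ preserves inclusions, finite intersections, $\perp$ and $\emptyset$. The situation is symmetric under exchanging $(X,\varphi,\eta)$ with $(Y,\varphi^{-1},\eta^{-1})$.

\begin{lemma}\label{lem:transfer}
Let $f\in H(X)$ and $R\in\operatorname{Ro}(X)$. Then $f$ is the identity on $R$ if and only if $\varphi(f)$ is the identity on $\eta(R)$.
\end{lemma}

\begin{proof}
The regular open subsets of $\eta(R)$ are the sets $\eta(Q)$ with $Q\subseteq R$ regular open, and by \eqref{eq:eta} $f(Q)=Q$ if and only if $\varphi(f)(\eta(Q))=\eta(Q)$. Apply Lemma~\ref{lem:fix} in $X$ and in $Y$.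
\end{proof}

\subsection*{Points that cannot be separated}
If $\varphi$ is induced by $\tau$ and $\eta(U)=\tau(U)$, then $y=\tau(x)$ is the one point of $Y$ that cannot be separated from the images of the neighborhoods of $x$. This suggests a relation that makes sense without $\tau$. For $x\in X$ and $y\in Y$ write $x\sim y$ if
\[
\eta(U)\cap V\ne\emptyset\quad\text{for all regular open }U\ni x,\ V\ni y .
\]
The relation is symmetric in the sense above, since $\eta(U)\cap V\neq\emptyset$ if and only if $U\cap\eta^{-1}(V)\ne\emptyset$. It is equivariant:
\begin{equation}\label{eq:equi}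
x\sim y\implies g(x)\sim\varphi(g)(y)\qquad(g\in H(X)).
\end{equation}
Indeed, the regular open neighborhoods of $g(x)$ and $\varphi(g)(y)$ are the sets $g(U)$ and $\varphi(g)(V)$, and $\eta(g(U))\cap\varphi(g)(V)=\varphi(g)(\eta(U)\cap V)$ by \eqref{eq:eta}.

The condition $x\sim y$ only says that the images $\eta(U)$ cluster at $y$. The key lemma upgrades clustering to convergence. If the sets $\eta(U)$ also kept meeting the outside of a ball $W$ around $y$, then $x$ would be fixed by everything supported in $W$, and by equivariance $x$ would be related to all points of $W$. Here the full strength of Lemma~\ref{lem:move} is used: $y$ can be moved to \emph{every} point of $W$ by a homeomorphism supported in $W$.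

\begin{lemma}\label{lem:key}
If $x\sim y$, then for all $U\in\operatorname{Ro}(X)$ we have $x\in U$ if and only if $y\in\eta(U)$.
\end{lemma}

\begin{proof}
\emph{Claim: for every continuous seminorm $p$ on $Y$ and $W=B_p(y)$ there is a regular open $U\ni x$ with $\eta(U)\subseteq W$.} Suppose not, and let $T=\eta^{-1}(W^\perp)$. For every regular open $U\ni x$ we have $\eta(U)\not\subseteq W$, so $\eta(U)\cap W^\perp\ne\emptyset$ and $U\cap T\ne\emptyset$. Thus $x\in\overline T$.

Let $b\in W$. Lemma~\ref{lem:move} with $c=b-y$ gives $m\in H(Y)$, the identity off $W$, with $m(y)=b$. Let $g=\varphi^{-1}(m)$. As $m$ is the identity on $W^\perp=\eta(T)$, Lemma~\ref{lem:transfer} shows that $g$ is the identity on $T$, hence on $\overline T$, and $g(x)=x$. By \eqref{eq:equi}, $x\sim b$.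

Now fix a regular open $U\ni x$. Every $b\in W$ satisfies $x\sim b$, so $b\in\overline{\eta(U)}$. Since $W$ is open, $W\subseteq\operatorname{int}\overline{\eta(U)}=\eta(U)$, and $\eta^{-1}(W)\subseteq U$. The regular open neighborhoods of $x$ have intersection $\{x\}$, so the nonempty open set $\eta^{-1}(W)$ equals $\{x\}$. This is impossible, since $X$ has no isolated points. The claim is proved.

If $y\in\eta(U)$, choose $W=B_p(y)\subseteq\eta(U)$ and, by the claim, a regular open $U'\ni x$ with $\eta(U')\subseteq W$. Then $\eta(U')\subseteq\eta(U)$, so $x\in U'\subseteq U$. The same implication with the roles of $X$ and $Y$ exchanged, applied to $V=\eta(U)$, reads: if $x\in\eta^{-1}(V)=U$, then $y\in V=\eta(U)$.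
\end{proof}

\begin{proposition}\label{prop:case1}
If $x\sim y$ for some $x\in X$, $y\in Y$, then $\varphi$ is induced by a homeomorphism.
\end{proposition}

\begin{proof}
The groups $H(X)$ and $H(Y)$ contain the translations and so are transitive. We want to define $\tau(g(x))=\varphi(g)(y)$. By \eqref{eq:equi} and Lemma~\ref{lem:key},
\begin{equation}\label{eq:nbhd}
g(x)\in U\iff\varphi(g)(y)\in\eta(U)\qquad(g\in H(X),\ U\in\operatorname{Ro}(X)).
\end{equation}
In an LCS two points with the same regular open neighborhoods coincide. Since $\eta$ is a bijection, \eqref{eq:nbhd} shows that $g(x)=g'(x)$ if and only if $\varphi(g)(y)=\varphi(g')(y)$. So $\tau\colon X\to Y$ is well defined and injective, and it is onto because $\varphi$ is onto and $H(Y)$ is transitive. By \eqref{eq:nbhd}, $\tau(U)=\eta(U)$ for all $U\in\operatorname{Ro}(X)$, so $\tau$ maps a base of $X$ onto a base of $Y$ and is a homeomorphism. Finally $\varphi(f)(\tau(g(x)))=\varphi(fg)(y)=\tau(f(g(x)))$ for $f,g\in H(X)$, that is, $\varphi(f)\tau=\tau f$.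
\end{proof}

\begin{proposition}\label{prop:case2}
Suppose $x\not\sim y$ for all $x\in X$, $y\in Y$. Then the sets $e(U)=U\sqcup\eta(U)$, $U\in\operatorname{Ro}(X)$, form a base of a topology on $Z=X\sqcup Y$ with the properties in Theorem~\ref{thm:C}(b).
\end{proposition}

\begin{proof}
We have $e(X)=Z$ and $e(U)\cap e(U')=e(U\cap U')$, so these sets form a base. Their traces on $X$ and $Y$ are the members of $\operatorname{Ro}(X)$ and $\operatorname{Ro}(Y)$, so the subspace topologies are the given ones. As $U=\emptyset$ if and only if $\eta(U)=\emptyset$, every nonempty $e(U)$ meets both $X$ and $Y$, which are therefore dense. For the Hausdorff property note that $e(U)\cap e(U')=\emptyset$ whenever $U\cap U'=\emptyset$. Two points of $X$ are separated by $e(U)$, $e(U')$ with $U,U'$ disjoint regular open neighborhoods in $X$. Two points of $Y$ are separated by $e(\eta^{-1}(V))$, $e(\eta^{-1}(V'))$ with $V,V'$ disjoint regular open neighborhoods in $Y$. For $x\in X$ and $y\in Y$, the hypothesis gives regular open $U\ni x$, $V\ni y$ with $\eta(U)\cap V=\emptyset$; then $U\cap\eta^{-1}(V)=\emptyset$, and $e(U)\ni x$, $e(\eta^{-1}(V))\ni y$ are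 disjoint. Finally, by \eqref{eq:eta} the bijection $g\sqcup\varphi(g)$ maps $e(U)$ onto $e(g(U))$, so it permutes the base.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Propositions~\ref{prop:case1} and~\ref{prop:case2}, either $\varphi$ is induced by a homeomorphism or (b) holds, and by Lemma~\ref{lem:exclude} these alternatives exclude each other. For uniqueness in (a), let $\tau,\tau_1$ both induce $\varphi$. Then $\rho=\tau_1^{-1}\tau\in H(X)$ commutes with every $g\in H(X)$. If $\rho(x)=x'\ne x$, a small move $g$ supported in the neighborhood $X\setminus\{x\}$ of $x'$ has $g(x)=x$ and $g(x')\ne x'$, whereas $g(x')=g\rho(x)=\rho g(x)=x'$. So $\rho=\mathrm{id}$.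
\end{proof}

The isomorphism $\Phi$ of Proposition~\ref{prop:iso} falls under (b), with $Z=L$ and $X_0$ identified with $L\setminus X$ through $h$.

\section{Metrizable spaces}\label{sec:metrizable}

We show that the situation of Proposition~\ref{prop:case2} cannot occur for metrizable $X$. The idea is to tear the space as in Example~\ref{ex:Q}. Take homeomorphisms $g_n$ of $X$ with disjoint supports that accumulate only on a compact set $K\subseteq X$. In $Z$ the set $K$ is closed and misses $Y$, so the corresponding supports in $Y$ accumulate nowhere in $Y$, and the infinite product of the $\varphi(g_n)$ is a homeomorphism of $Y$. Its preimage under $\varphi$ is a homeomorphism of $X$ that agrees with $g_n$ on the $n$th support. If every second $g_n$ is left out and the remaining ones move a point by a fixed vector $a\neq0$, this is incompatible with continuity at a point of $K$. To have room for such a displacement we let $K$ be the segment from $0$ to $a$, not a single point.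

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $\varphi\colon H(X)\to H(Y)$ be an isomorphism. If one of the spaces is $\{0\}$, both groups are trivial, and both spaces are $\{0\}$ because a nonzero space has nontrivial translations. So let $X,Y\ne\{0\}$, let $\eta$ be as in \eqref{eq:eta}, and suppose that $\varphi$ is not induced by a homeomorphism. By Proposition~\ref{prop:case1}, $x\not\sim y$ for all $x,y$. Let $Z$ and $e(U)=U\sqcup\eta(U)$ be as in Proposition~\ref{prop:case2}.

\emph{Case 1: $X$ is finite-dimensional.} Let $U$ be an open Euclidean ball in $X\cong\mathbb R^n$; it is regular open with compact closure $K$ in $X$. The compact set $K$ is closed in the Hausdorff space $Z$. Since $X$ is dense in $Z$, the set $U=e(U)\cap X$ is dense in $e(U)$. Hence $e(U)\subseteq K\subseteq X$, which contradicts $\emptyset\ne\eta(U)\subseteq Y$.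

\emph{Case 2: $X$ is infinite-dimensional.} Let $d$ be a translation-invariant compatible metric, and let $a,b\in X$ be linearly independent. Put
\[
b_n=b/n,\qquad K=\{sa:0\le s\le1\},\qquad K_n=K+b_n\qquad(n\ge1).
\]

\emph{Step 1: the homeomorphisms $g_n$.} The sets $K,K_1,K_2,\dots$ are pairwise disjoint, since they differ in the coefficient of $b$. The set $K_n'=K\cup\bigcup_{m\ne n}K_m$ is the image of the compact set $[0,1]\times(\{0\}\cup\{1/m:m\ne n\})$ under $(s,t)\mapsto sa+tb$, so it is compact and $d(K_n,K_n')>0$. Choose $0<\varepsilon_n\le1/n$ with $4\varepsilon_n\le d(K_n,K_n')$, and let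
\[
O_n=\{v:d(v,K_n)<\varepsilon_n\},\qquad R_n=\operatorname{int}\overline{O_n}\in\operatorname{Ro}(X).
\]
A point in $O_n\cap O_m$, $n\ne m$, would give $d(K_n,K_m)<\varepsilon_n+\varepsilon_m\le\frac12d(K_n,K_m)$, so the $O_n$ are pairwise disjoint. An open set disjoint from $O_m$ is disjoint from $\overline{O_m}\supseteq R_m$; using this twice, $O_n\cap R_m=\emptyset$ and then $R_n\cap R_m=\emptyset$.

Fix $n$. Choose a continuous seminorm $p$ with $B_p(0)\subseteq\{v:d(v,0)<\varepsilon_n\}$ and an integer $N>p(a)$. The points $u_j=b_n+ja/N$, $0\le j\le N$, lie in $K_n$, and $B_p(u_j)\subseteq O_n$ by translation invariance. Lemma~\ref{lem:move} with $c=a/N$ gives $m_j\in H(X)$, the identity off $O_n$, with $m_j(u_j)=u_{j+1}$ for $0\le j<N$. Then $g_n=m_{N-1}\cdots m_0$ is the identity off $O_n\subseteq R_n$, and $g_n(b_n)=a+b_n$.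

\emph{Step 2: the family $\{\eta(R_n)\}$ is locally finite in $Y$.} Let $y\in Y$. As $Z$ is Hausdorff and $K$ is compact, there are disjoint open sets $O\ni y$ and $O'\supseteq K$ in $Z$. By compactness of $K$ there is $\varepsilon>0$ with $\{v\in X:d(v,K)<\varepsilon\}\subseteq O'$. Every $v\in R_n\subseteq\overline{O_n}$ satisfies $d(v,K)\le\varepsilon_n+d(b_n,0)$, and the right side tends to $0$. So $R_n\subseteq O'$ for all large $n$. For such $n$ the open set $e(R_n)\cap O$ meets $X$ in $R_n\cap O=\emptyset$, so it is empty by density of $X$. Thus the neighborhood $O\cap Y$ of $y$ meets only finitely many $\eta(R_n)$.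

\emph{Step 3: the infinite product in $H(Y)$.} The sets $V_n=\eta(R_n)$ are pairwise disjoint. As $g_n$ is the identity on $R_n^\perp$, Lemma~\ref{lem:transfer} shows that $\varphi(g_n)$ is the identity on $\eta(R_n^\perp)=V_n^\perp=Y\setminus\overline{V_n}$, hence on its closure $Y\setminus\operatorname{int}\overline{V_n}=Y\setminus V_n$. In particular $\varphi(g_n)$ maps $V_n$ onto itself. Define $m\colon Y\to Y$ by $m=\varphi(g_{n})$ on $V_{n}$ for even $n$, and $m=\mathrm{id}$ elsewhere; this is a bijection. If an open set $V$ meets only the sets $V_n$ with $n$ in a finite set $F$, then on $V$ the map $m$ coincides with the composition of the $\varphi(g_n)$, $n\in F$ even, because these have disjoint invariant supports. By Step 2, $m$ is continuous. The inverse $m^{-1}$ is built in the same way from the maps $\varphi(g_n)^{-1}$, so $m\in H(Y)$.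

\emph{Step 4: the contradiction.} Let $g=\varphi^{-1}(m)\in H(X)$. For even $n$, $\varphi(g_n^{-1}g)=\varphi(g_n)^{-1}m$ is the identity on $V_n$, so $g=g_n$ on $R_n$ by Lemma~\ref{lem:transfer}. For odd $n$, $m$ is the identity on $V_n$, so $g$ is the identity on $R_n$. Since $b_n\in R_n$, we get $g(b_n)=a+b_n$ for even $n$ and $g(b_n)=b_n$ for odd $n$. Now $b_n\to0$, so continuity of $g$ at $0$ gives both $g(0)=a$ and $g(0)=0$, although $a\ne0$.
\end{proof}

\begin{remark}
Metrizability of $X$ enters in Step 2, where nonempty open sets $R_n$ are eventually contained in every neighborhood of $K$. In a full subspace $D$ of $E^\kappa$ with $\kappa$ uncountable no such sequence exists. Let each $R_n$ contain the trace on $D$ of a basic open set with support $F_n$, and pick $\alpha\notin\bigcup_nF_n$. By fullness the $\alpha$th coordinate maps each $R_n$ onto $E$, while a compact $K$ has a neighborhood on which this coordinate is bounded.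
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
An LCS with a countable neighborhood base at $0$ is metrizable, so for $\lambda=\aleph_0$ the class is faithful by Theorem~\ref{thm:D}. Let $\lambda\ge\aleph_1$. The sets $\{z:\|z_\alpha\|<1/n\text{ for }\alpha\in F\}$, with $F\subseteq\omega_1$ finite and $n\ge1$, form a neighborhood base at $0$ in $E^{\omega_1}$ of size $\aleph_1$. Their traces are bases at $0$ of size at most $\lambda$ for the spaces $X,X_0$ of Theorem~\ref{thm:A}, so the class is not faithful.
\end{proof}

By Theorem~\ref{thm:B} with $\kappa=\omega_1$, for $\lambda\ge\aleph_1$ the class in Corollary~\ref{cor:range} even contains two spaces that are not homeomorphic and have isomorphic homeomorphism groups.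

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{FR}
Vladimir P. Fonf and Matatyahu Rubin, \emph{Reconstruction theorem for homeomorphism groups without small sets and non-shrinking functions of a normed space}, arXiv:math/0510120 (2005).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Rub89}
M. Rubin, \emph{On the reconstruction of topological spaces from their groups of homeomorphisms}, Trans. AMS 312 (1989), 487--538.

\bibitem{Rub96}
M. Rubin, \emph{Locally moving groups and reconstruction problems}, in: Ordered Groups and Infinite Permutation Groups, Kluwer, 1996, 121--157.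

\end{thebibliography}
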